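# Three-torsion in the matching complex: the group $\tilde H_{k+1}(\mathsf M_{2k+7};\mathbb Z)$

## 1. The numbers 1, 8, 45 and two guesses

A matching on a set $X$ is a collection of pairwise disjoint subsets of $X$ of size two, its edges. The matching complex $\mathsf M_n$ is the simplicial complex whose faces are the matchings on $\{1,\dots,n\}$; a matching with $j+1$ edges is a $j$-dimensional face. We look at the reduced integral homology of $\mathsf M_n$ for odd $n=2k+7$, one degree below the top dimension $k+2$. Three values are known: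
$$\tilde H_1(\mathsf M_7;\mathbb Z)\cong\mathbb Z_3,\qquad \tilde H_2(\mathsf M_9;\mathbb Z)\cong\mathbb Z^{42}\oplus(\mathbb Z_3)^8,\qquad \tilde H_3(\mathsf M_{11};\mathbb Z)\cong\mathbb Z^{1188}\oplus(\mathbb Z_3)^{45}.$$
In each case the torsion is an elementary $3$-group, that is, a group $(\mathbb Z_3)^r$, and its rank $r$ is
$$1=\tbinom60,\qquad 8=\tbinom81,\qquad 45=\tbinom{10}2 .$$
So the first guess is $r=\binom{2k+6}{k}$. This is the conjecture in Jakob Jonsson, "More Torsion in the Homology of the Matching Complex", arXiv:1203.5658 (2012), and it is true.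

**Theorem 1.** For all $k\ge0$, $\tilde H_{k+1}(\mathsf M_{2k+7};\mathbb Z)$ is the direct sum of a free group and an elementary $3$-group of rank $\binom{2k+6}{k}$.

Throughout, $\binom ab=0$ for $b<0$. With this convention we can test the guess on the complexes just below the range. $\mathsf M_3$ ($k=-2$) is three points, and $\tilde H_{-1}(\mathsf M_3)=0$. $\mathsf M_5$ ($k=-1$) has $10$ vertices and $15$ edges; two edges of $K_5$ are adjacent in $\mathsf M_5$ when they are disjoint, so $\mathsf M_5$ is the Petersen graph, which is connected, and $\tilde H_0(\mathsf M_5)=0$. No torsion, as $\binom2{-2}=\binom4{-1}=0$ predicts.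

By universal coefficients, the torsion of $\tilde H_{m-2}(\mathsf M_{2m+1})$ is also the torsion of the top cohomology group $\tilde H^{m-1}(\mathsf M_{2m+1})$, and that group has a second pattern. For $\mathsf M_3$ it is $\mathbb Z^2$. For $\mathsf M_5$ it is $\mathbb Z^{15-10+1}=\mathbb Z^6$. The complex $\mathsf M_7$ is connected (two edges that meet cover three vertices, so some edge is disjoint from both) and has $21,105,105$ faces in dimensions $0,1,2$. Its reduced Euler characteristic is $-1+21-105+105=20$; since $\tilde H_1(\mathsf M_7)=\mathbb Z_3$ has rank $0$, $\tilde H_2(\mathsf M_7)$ has rank $20$, and so $\tilde H^2(\mathsf M_7)\cong\mathbb Z^{20}\oplus\mathbb Z_3$.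

The ranks $2,6,20$ are $\binom{2m}m$, the rank of the $m$-th exterior power of a lattice of rank $2m$. "The top cohomology is an exterior power" is correct for $m=1,2$ and wrong at $m=3$, by exactly one $\mathbb Z_3$. The numbers $1,8,45$ are $\binom{2m}{m-3}$, so the corrected guess is that one must add a copy, modulo $3$, of the exterior power of degree $m-3$. We prove this in a form that allows more than $2m+1$ points. The only outside input is $\tilde H_1(\mathsf M_7;\mathbb Z)\cong\mathbb Z_3$; the values for $\mathsf M_9$ and $\mathsf M_{11}$ are not used.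

## 2. Triangle relations and the groups $E_m(V)$

We use these textbook facts. For a complex of finitely generated free abelian groups, the torsion subgroups of $H^d$ and $H_{d-1}$ are isomorphic and $H^d,H_d$ have the same rank (universal coefficients). Tensoring with $\mathbb F_p$ is right exact. For a finitely generated abelian group $G$, $\dim G\otimes\mathbb F_p$ is the rank of $G$ plus the number of cyclic $p$-power summands.

Let $V$ be a finite set, $n=|V|$. An $m$-matching is a matching with $m$ edges. A vertex is free for a matching if the matching does not cover it. We write $ab$ for $\{a,b\}$, $V\setminus ab$ for $V\setminus\{a,b\}$, $S\cup w$ for $S\cup\{w\}$.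

**Definition.** $D_m(V)$ is the abelian group generated by symbols $e_{a_1b_1}\wedge\dots\wedge e_{a_mb_m}$, one for each $m$-matching $\{a_1b_1,\dots,a_mb_m\}$ on $V$; the symbols alternate in the order of the factors, and $e_{ab}=-e_{ba}$. It is free, with the $m$-matchings (up to sign) as a basis; $D_0=\mathbb Z$. Let
$$E_m(V)=D_m(V)\big/\big\langle(e_{ab}+e_{bc}+e_{ca})\wedge\sigma\big\rangle ,$$
where $\sigma$ runs over the $(m-1)$-matchings and $a,b,c$ are distinct free vertices of $\sigma$ (triangle relations).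

Example. In $E_1(V)$ with $n\ge3$, fix a vertex $r$; the triangle relations say $e_{ab}=e_{rb}-e_{ra}$, so the $n-1$ elements $e_{rb}$ generate. If $n=2m$, an $(m-1)$-matching has only two free vertices, so there are no triangle relations and $E_m(V)=D_m(V)$.

The symmetric group of $V$ acts on $E_m(V)$. For disjoint $B,B'\subset V$, the product $E_i(B)\times D_j(B')\to E_{i+j}(V)$ is well defined, because a triangle relation on $B$ times a matching on $B'$ is a triangle relation on $V$. Moving an $i$-fold product past a $j$-fold product costs the sign $(-1)^{ij}$.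

For a finite set with a fixed order, $\operatorname{sgn}$ of a listing of its elements is the sign of the listing relative to that order.

**Theorem 2.** If $m\ge0$ and $n=|V|\ge2m+1$, then $E_m(V)\cong\mathbb Z^{\binom{n-1}m}\oplus(\mathbb Z_3)^{\binom{n-1}{m-3}}$.

**Theorem 2 implies Theorem 1.** This step identifies $E_m$ on $2m+1$ points with a cohomology group. Let $m\ge1$, $V=\{1,\dots,2m+1\}$. The top cochain group $C^{m-1}(\mathsf M_{2m+1})$ is generated by symbols $[a_1b_1]\cdots[a_mb_m]$, alternating in the factors, with $[ab]=[ba]$. An $(m-1)$-matching $\sigma$ has exactly three free vertices $a,b,c$, and the coboundary of the corresponding cochain is, up to sign, $([ab]+[bc]+[ca])\sigma$. So the relations look like triangle relations, but with symmetric symbols $[ab]$. The sign of a listing repairs this. If $v$ is the free vertex of the matching, consider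
$$e_{a_1b_1}\wedge\dots\wedge e_{a_mb_m}\longmapsto\operatorname{sgn}(v,a_1,b_1,\dots,a_m,b_m)\,[a_1b_1]\cdots[a_mb_m].\tag{1}$$
Interchanging $a_i$ and $b_i$ changes the sign of both $e_{a_ib_i}$ and $\operatorname{sgn}$. Interchanging two factors changes the sign of both products and leaves $\operatorname{sgn}$ unchanged, because two pairs are moved. So (1) is a well-defined isomorphism $D_m(V)\to C^{m-1}(\mathsf M_{2m+1})$. The free vertices of $e_{ab}\wedge\sigma$, $e_{bc}\wedge\sigma$, $e_{ca}\wedge\sigma$ are $c$, $a$, $b$, and $\operatorname{sgn}(c,a,b,\dots)=\operatorname{sgn}(a,b,c,\dots)=\operatorname{sgn}(b,c,a,\dots)$ since a $3$-cycle is even. So triangle relations go to $\pm$ the coboundary relations, and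
$$\tilde H^{m-1}(\mathsf M_{2m+1};\mathbb Z)\cong E_m(\{1,\dots,2m+1\}).\tag{2}$$
The torsion of $\tilde H_{m-2}(\mathsf M_{2m+1};\mathbb Z)$ is therefore isomorphic to that of $E_m$. With $m=k+3$ we have $2m+1=2k+7$ and $m-2=k+1$, and Theorem 2 gives torsion $(\mathbb Z_3)^{\binom{2k+6}k}$. $\square$

By Section 1 and (2), for $|S|=7$,
$$E_3(S)\cong\mathbb Z^{20}\oplus\mathbb Z_3.\tag{3}$$

## 3. The map to the exterior power, and the five extra dimensions on six points

Let $h_a$ $(a\in V)$ be the standard basis of $F^V$ and $L(V)=\{\sum x_ah_a:\sum x_a=0\}$, where the coefficient ring $F$ is $\mathbb Z$ or a field, as the context says. The map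
$$\varepsilon:E_m(V)\to\textstyle\bigwedge^mL(V),\qquad e_{ab}\mapsto h_b-h_a\ \text{ (multiplicatively)},$$
is well defined, because $(h_b-h_a)+(h_c-h_b)+(h_a-h_c)=0$. It commutes with the symmetric group. Products in exterior algebras are often written without $\wedge$. Note that $\dim\bigwedge^mL(V)=\binom{n-1}m$ over a field.

**Lemma 1 (spanning).** Let $F$ be a field with $\operatorname{char}F\ne2$ and $|W|\ge2k$. The elements $\prod_i(h_{b_i}-h_{a_i})$, over all $k$-matchings $\{a_ib_i\}$ of $W$, span $\bigwedge^kL(W)$.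

*Proof.* Write $e_{ab}=h_b-h_a$ here, and let $D$ be the span. For $k\le1$ the claim is clear. Let $k\ge2$ and assume the lemma for smaller values. Since $|W\setminus ab|\ge2(k-1)$, induction gives $e_{ab}\wedge\bigwedge^{k-1}L(W\setminus ab)\subset D$. The space $\bigwedge^kL(W)$ is spanned by the spaces $e_{ab}\wedge\bigwedge^{k-1}L(W)$. For any $c\in W\setminus ab$,
$$L(W)=L(W\setminus ab)\oplus\langle e_{ab}\rangle\oplus\langle e_{ac}\rangle$$
(use $e_{ab}$ to clear the coefficient of $h_b$, then $e_{ac}$ to clear that of $h_a$; the dimensions add up). So it remains to see that $e_{ab}e_{ac}\eta\in D$ for $\eta\in\bigwedge^{k-2}L(W\setminus ab)$, and by induction we may take $\eta$ to be the product of a $(k-2)$-matching of $W\setminus ab$. At least $2k-2-2(k-2)=2$ vertices $c,d$ of $W\setminus ab$ are free for $\eta$. Changing the vertex $c$ in $e_{ac}$ changes $e_{ab}e_{ac}\eta$ by an element of $e_{ab}\wedge\bigwedge^{k-1}L(W\setminus ab)\subset D$, so we may use this free $c$. Finally,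
$$2e_{ab}e_{ac}=e_{ab}e_{dc}+e_{bc}e_{da}+e_{ca}e_{db}.\tag{4}$$
Indeed the left side is $2(h_bh_c-h_bh_a-h_ah_c)=2(h_ah_b+h_bh_c+h_ch_a)$. On the right, the terms with $h_d$ add up to $-(e_{ab}+e_{bc}+e_{ca})h_d=0$, and the others are $h_bh_c-h_ah_c+h_ch_a-h_bh_a+h_ah_b-h_ch_b=2(h_ah_b+h_bh_c+h_ch_a)$. Each term on the right of (4), times $\eta$, comes from a $k$-matching, so $2e_{ab}e_{ac}\eta\in D$. $\square$

The hypothesis $\operatorname{char}F\neq2$ is needed. For $W=\{1,2,3,4\}$, put $x=e_{12},y=e_{13},z=e_{14}$. The three perfect matchings give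
$$e_{12}e_{34}=xz-xy,\qquad e_{13}e_{24}=yz+xy,\qquad e_{14}e_{23}=xz-yz,$$
with sum $2xz$. Modulo $2$ they are linearly dependent in the $3$-dimensional space $\bigwedge^2L$. So $p=2$ will need its own argument, and the sum of the three matchings on four points will play a role in it.

**A recursion, and where it stops.** Since $\varepsilon$ is onto over $\mathbb Q$ for $n\ge2m$, the sensible plan to show "$E_m$ is an exterior power" is to bound $\dim E_m(V)\otimes\mathbb F_p$ from above by $\binom{n-1}m$. Pick $y\in V$, let $n\geq 2m+1$, and let $I$ be the image of $E_m(V\setminus y)$ in $E_m(V)$. Modulo $I$, the element $e_{yz}\wedge\tau$ does not depend on the free vertex $z$, because $e_{yz}-e_{ys}=-e_{zs}$ by a triangle relation. One gets a surjection $E_{m-1}(V\setminus y)\to E_m(V)/I$ (details in Lemma 2), hence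
$$\dim E_m(V)\otimes\mathbb F_p\le\dim E_m(V\setminus y)\otimes\mathbb F_p+\dim E_{m-1}(V\setminus y)\otimes\mathbb F_p,$$
which is Pascal's rule. The recursion runs down to $n=2m$, where there are no relations and $E_m(V)=D_m(V)$ has rank $1\cdot3\cdots(2m-1)$. We need $\binom{2m-1}m$ there. For $m=1,2$ the two numbers are $1,1$ and $3,3$. For $m=3$ they are $15$ and $10$, and this is where the plan stops. At $n=7$ the recursion gives only $15+10=25$, while (3) says that the dimension is $20$ for $p\ne3$ and $21$ for $p=3$.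

So the obstacle is a $5$-dimensional excess on six points. We isolate it.

**Definition.** For $|R|=6$ let $\rho(R)=\ker\big(\varepsilon:D_3(R)\to\bigwedge^3L(R)\big)$ over $\mathbb Z$. For any $V$ and $m$ let
$$E'_m(V)=E_m(V)\big/\big\langle\kappa\wedge\eta:\ \kappa\in\rho(R),\ R\subset V,\ |R|=6,\ \eta\text{ an }(m-3)\text{-matching of }V\setminus R\big\rangle .$$

By Lemma 1 over $\mathbb Q$, $\rho(R)$ has rank $15-10=5$. The quotient $D_3(R)/\rho(R)$ embeds in $\bigwedge^3L(R)$, so it is free of rank $10$. The map $\varepsilon$ factors through $E'_m(V)$, and $E'_m=E_m$ for $m<3$.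

Example. Let $R=A\sqcup B$ with $A=\{a_0,a_1,a_2\}$, $B=\{b_0,b_1,b_2\}$, indices mod $3$. The element
$$t=\sum_{i,j}e_{a_{i+1}a_{i+2}}\wedge e_{a_ib_j}\wedge e_{b_{j+1}b_{j+2}}\tag{5}$$
lies in $\rho(R)$. With $\alpha_i=h_{a_i}$, $\beta_j=h_{b_j}$,
$$\varepsilon(t)=\Big[\sum_i(\alpha_{i+2}-\alpha_{i+1})\Big]\Big[\sum_j\beta_j(\beta_{j+2}-\beta_{j+1})\Big]-\Big[\sum_i(\alpha_{i+2}-\alpha_{i+1})\alpha_i\Big]\Big[\sum_j(\beta_{j+2}-\beta_{j+1})\Big]=0,$$
because the first bracket of the first product and the second bracket of the second product vanish.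

The proof now has two halves. Sections 4–6 show that $E'_m(V)$ is the free group that the first guess predicted. Sections 7–10 compute what was killed, $T_m(V)=\ker(E_m(V)\to E'_m(V))$: it is generated by one class of order $3$ on seven points, multiplied by $(m-3)$-matchings, and these matchings again obey the relations of $E'_{m-3}$.

## 4. The recursion for $E'_m$

**Proposition 1.** For every prime $p$ and $n=|V|\ge\max(1,2m)$: $\dim E'_m(V)\otimes\mathbb F_p\le\binom{n-1}m$.

For $m=0$ both sides are $1$.

**Lemma 2 (recursion).** If $m\ge1$, $n\ge2m+1$, $y\in V$, then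
$$\dim E'_m(V)\otimes\mathbb F_p\le\dim E'_m(V\setminus y)\otimes\mathbb F_p+\dim E'_{m-1}(V\setminus y)\otimes\mathbb F_p .$$

*Proof.* Let $I$ be the image of $E'_m(V\setminus y)\to E'_m(V)$. Define $D_{m-1}(V\setminus y)\to E'_m(V)/I$ by $\tau\mapsto e_{yz}\wedge\tau$, where $z\ne y$ is free for $\tau$; there are $n-1-2(m-1)\ge2$ choices. The class does not depend on $z$: for another choice $s$, the triangle $y,z,s$ gives $e_{yz}\wedge\tau-e_{ys}\wedge\tau=-e_{zs}\wedge\tau\in I$. The map is onto, as every matching avoiding $y$ lies in $I$.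

It kills a triangle relation $(e_{ab}+e_{bc}+e_{ca})\wedge\tau'$ with $\tau'$ an $(m-2)$-matching: there are $n-1-2(m-2)-3=n-2m\ge1$ choices of $z\neq y$ outside $\tau',a,b,c$. With this common $z$ the image is $e_{yz}\wedge(e_{ab}+e_{bc}+e_{ca})\wedge\tau'=0$. It kills $\kappa\wedge\eta$ with $\kappa\in\rho(R)$ and $\eta$ an $(m-4)$-matching: there are $n-1-6-2(m-4)\ge2$ choices of $z\ne y$ outside $R$ and $\eta$, and $e_{yz}\wedge\kappa\wedge\eta=\pm\kappa\wedge e_{yz}\wedge\eta=0$ in $E'_m(V)$. So $E'_{m-1}(V\setminus y)$ surjects onto $E'_m(V)/I$. Tensor with $\mathbb F_p$. $\square$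

Since $\binom{n-2}m+\binom{n-2}{m-1}=\binom{n-1}m$, Lemma 2 is the induction step on $n$ for Proposition 1 when $n\ge2m+1$. What remains is $n=2m$, $m\ge1$: perfect matchings modulo the relations $\rho$. We treat $p=2$ and $p$ odd by different methods.

## 5. Perfect matchings modulo 2

Let $n=2m$, $m\ge1$. Modulo $2$ all signs disappear. We write $ab$ for $e_{ab}$, multiply commutatively, and work in $E'_m(V)\otimes\mathbb F_2$.

**Step 1: a relation on six points.** This step turns (5) into a usable rule. Put $\Delta_{abcd}=ab\,cd+ac\,bd+ad\,bc$; it is symmetric in $a,b,c,d$ (and it is the sum that $\varepsilon$ kills modulo $2$ in the example after Lemma 1). Reduce $t$ modulo $2$ for $A=\{a,b,c\}$, $B=\{d,e,f\}$. The terms of (5) with $b_j=d$ are $ab\cdot cd\cdot ef$, $ac\cdot bd\cdot ef$, $bc\cdot ad\cdot ef$, whose sum is $\Delta_{abcd}\,ef$. So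
$$\Delta_{abcd}\,ef+\Delta_{abce}\,df+\Delta_{abcf}\,de=0\quad\text{(times any perfect matching of the rest)}.\tag{6}$$

**Step 2: products of $\Delta$'s depend only on the union.** The claim is
$$\Delta_{abcd}\Delta_{efgh}=\Delta_{abce}\Delta_{dfgh}\quad\text{(times any perfect matching of the rest)}.\tag{7}$$
Put $w(x;yz|uv)=\Delta_{abcx}\,yz\,uv$. By (6),
$$\begin{aligned}
w(d;ef|gh)&=w(e;df|gh)+w(f;de|gh),\\
w(d;eg|fh)&=w(e;dg|fh)+w(g;de|fh),\\
w(d;eh|fg)&=w(e;dh|fg)+w(h;de|fg).
\end{aligned}$$
The left sides add up to $\Delta_{abcd}\Delta_{efgh}$, the first terms on the right to $\Delta_{abce}\Delta_{dfgh}$, and the last terms to $w(f;gh|de)+w(g;fh|de)+w(h;fg|de)$, which is $0$ by (6) for the triple $f,g,h$, times $de$. This proves (7).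

For $|Q|=4i$ and a perfect matching $\tau$ of $V\setminus Q$ let $\langle Q|\tau\rangle=\Delta_{Q_1}\cdots\Delta_{Q_i}\tau$, where $Q=Q_1\sqcup\dots\sqcup Q_i$ is a partition into $4$-sets. The result does not depend on the partition: two such partitions differ by a permutation of $Q$, a product of transpositions. A transposition either fixes a partition or exchanges one element of one block with one element of another, and then (7) says that the product is unchanged.

**Step 3: two rewriting rules.** For $|R|=4i-1$, $i\ge1$, choose $a,b,c\in R$, partition $R\setminus abc$ into $4$-sets and apply (6):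
$$\langle R\cup d|ef\,\tau\rangle+\langle R\cup e|df\,\tau\rangle+\langle R\cup f|de\,\tau\rangle=0.\tag{8}$$
By the definition of $\Delta$,
$$\langle Q|ab\,cd\,\tau\rangle+\langle Q|ac\,bd\,\tau\rangle+\langle Q|ad\,bc\,\tau\rangle=\langle Q\cup abcd|\tau\rangle.\tag{9}$$
Let $D^{(i)}$ be the span of all $\langle Q|\tau\rangle$ with $|Q|=4i$. Then $D^{(0)}=E'_m(V)\otimes\mathbb F_2$, $D^{(i+1)}\subset D^{(i)}$ by (9), and $D^{(i)}=0$ for $4i>2m$.

**Step 4: straightening.** This step reduces the spanning set of $D^{(i)}/D^{(i+1)}$ to noncrossing pictures. Order $V$ linearly and draw the edges of $\tau$ as arcs. Let $c(Q,\tau)$ be the number of crossing pairs of arcs of $\tau$ plus the number of pairs (arc of $\tau$, point of $Q$ strictly under it). If $c(Q,\tau)>0$, do one of the following modulo $D^{(i+1)}$.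

- For a crossing $\{ac,bd\}$ with $a<b<c<d$, rule (9) replaces it by $\{ab,cd\}$ and $\{ad,bc\}$.
- For an arc $ac$ over $q\in Q$, rule (8) with $R=Q\setminus q$ replaces ($q\in Q$; arc $ac$) by ($c\in Q$; arc $aq$) and ($a\in Q$; arc $qc$).

We check that $c$ drops strictly. Let $xy$ $(x<y)$ be another arc, and put $s_u=1$ if $x<u<y$ and $s_u=0$ otherwise. Among the points involved, those with $s_u=1$ are consecutive.

*Crossing.* The arc $xy$ crosses an arc $uv$ exactly when $s_u\ne s_v$. So the contribution of $xy$ is $|s_a-s_c|+|s_b-s_d|$ before, and after it is $|s_a-s_b|+|s_c-s_d|$, respectively $|s_a-s_d|+|s_b-s_c|$. For the patterns $s_as_bs_cs_d\in\{1000,0100,0010,0001,1110,0111\}$ all three numbers are $1$. For $1100$ and $0011$ they are $2$ before and $0$, $2$ after. For $0110$ they are $2$ before and $2$, $0$ after. For constant patterns all are $0$. A point of $Q$ in $(a,b),(b,c),(c,d)$ contributes $1,2,1$ before, and $1,0,1$, respectively $1,2,1$, after; other points of $Q$ contribute $0$. So none of these contributions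 increases. The resolved crossing counted $1$ and now counts $0$.

*Covered point.* The contribution of $xy$ is $|s_a-s_c|+s_q$ before, and $|s_a-s_q|+s_c$, respectively $|s_q-s_c|+s_a$, after. For $s_as_qs_c\in\{100,010,001,111\}$ all three are $1$. For $110$ they are $2$ before and $0,2$ after; for $011$ they are $2$ before and $2,0$ after; for $000$ all are $0$. A further point of $Q$ under $aq$ or $qc$ was under $ac$. The resolved pair counted $1$; after the replacement $c$ is not under $aq$ and $a$ is not under $qc$, so it counts $0$.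

Hence $D^{(i)}/D^{(i+1)}$ is spanned by the $\langle Q|\tau\rangle$ with $c(Q,\tau)=0$.

**Step 5: counting.** The pictures with $c=0$ are the noncrossing partial matchings with $j=m-2i$ arcs on $2m$ points and no unmatched point under an arc. Write ")" for right endpoints of arcs and "(" for all other points. Every prefix of the resulting word has at least as many "(" as ")". Conversely, in such a word, matching parentheses matches every ")", gives noncrossing arcs, and leaves no unmatched "(" under an arc; and it recovers the arcs of a given picture, since below each arc all points are matched among themselves. So these pictures correspond bijectively to words with $j$ letters ")" and $2m-j$ letters "(" with the prefix property. By the ballot theorem their number is $\binom{2m}j-\binom{2m}{j-1}$. Summing over $i\ge0$ and using $\binom{2m}{m-l}=\binom{2m-1}{m-l}+\binom{2m-1}{m-l-1}$,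
$$\dim E'_m(V)\otimes\mathbb F_2\le\sum_{l=0}^m(-1)^l\binom{2m}{m-l}=\binom{2m-1}m .$$
For $m=3$ the count is $5$ (no $\Delta$) plus $5$ (one $\Delta$), which is the desired $10$. With Lemma 2 this proves Proposition 1 for $p=2$.

## 6. Perfect matchings modulo an odd prime

Let $F=\mathbb F_p$ with $p$ odd. In this section all groups are tensored with $F$.

### 6.1. Removing the signs

**Even order.** For $|V|=2m$ let $P(V)$ be the $F$-space on symbols $[a_1b_1]\cdots[a_mb_m]$ for perfect matchings of $V$, alternating in the factors, with $[ab]=[ba]$. As for (1), the map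
$$e_{a_1b_1}\wedge\dots\wedge e_{a_mb_m}\mapsto\operatorname{sgn}(a_1,b_1,\dots,a_m,b_m)[a_1b_1]\cdots[a_mb_m]$$
is a well-defined isomorphism $D_m(V)\to P(V)$, which we call untwisting. Let $\Lambda$ be the exterior algebra on $u_a$ $(a\in V)$, and let the model map $P(V)\to\Lambda^m$ be given by $[ab]\mapsto u_a+u_b$.

We claim that untwisting carries $\ker\varepsilon$ to the kernel of the model map. Consider the linear map $\Psi:\bigwedge^mF^V\to\Lambda^m$,
$$\Psi(h_{c_1}\cdots h_{c_m})=\operatorname{sgn}(d_1,c_1,\dots,d_m,c_m)\,u_{d_1}\cdots u_{d_m},\qquad\{d_1,\dots,d_m\}=V\setminus\{c_1,\dots,c_m\}.$$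
It is well defined: permuting the $d$'s changes $\operatorname{sgn}$ and the product of the $u$'s by the same sign, and permuting the $c$'s changes $\operatorname{sgn}$ and the product of the $h$'s by the same sign. It is an isomorphism, as it maps a basis to a basis up to signs. Expand $\prod_i(h_{b_i}-h_{a_i})$. In the $i$-th factor, the choice $(c_i,d_i)=(b_i,a_i)$ has sign $+$; the choice $(c_i,d_i)=(a_i,b_i)$ has sign $-$, compensated by the transposition of $a_i,b_i$ in $\operatorname{sgn}$. Hence
$$\Psi\Big(\prod_i(h_{b_i}-h_{a_i})\Big)=\operatorname{sgn}(a_1,b_1,\dots,a_m,b_m)\prod_i(u_{a_i}+u_{b_i}),$$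
and the claim follows.

For $|R|=6$, $D_3(R)/\rho(R)$ is free, so $\rho(R)\otimes F\subset D_3(R)\otimes F$ is $5$-dimensional. It lies in $\ker(\varepsilon\otimes F)$. By Lemma 1, $\varepsilon\otimes F$ is onto the $10$-dimensional space $\bigwedge^3L(R)$, so its kernel has dimension $15-10=5$ and equals $\rho(R)\otimes F$. Untwisting carries it to
$$\rho^\circ(R):=\ker\big(P(R)\to\Lambda^3\big),\qquad\dim\rho^\circ(R)=5.$$
For $R\subset V$, the sign of a listing of $V$ consisting of a listing of $R$ followed by one of $V\setminus R$ is the product of the two individual signs times a sign that depends only on $R$. So untwisting takes $\kappa\wedge\eta$ to $\pm$ (untwisted $\kappa$)(untwisted $\eta$), and for $|V|=2m$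
$$E'_m(V)\cong P(V)\big/\textstyle\sum_R\rho^\circ(R)P(V\setminus R).\tag{10}$$

**Odd order.** Let $|V|=2j+1$. By the map $e_{a_1b_1}\wedge\dots\mapsto\operatorname{sgn}(v,a_1,b_1,\dots)\,v[a_1b_1]\cdots$, $v$ the free vertex, $E_j(V)$ becomes the space generated by symbols $v\tau$ ($v\in V$, $\tau$ a perfect matching symbol of $V\setminus v$) with relations
$$(a[bc]+b[ac]+c[ab])\sigma=0;\tag{11}$$
the signs agree because $\operatorname{sgn}(c,a,b,\dots)=\operatorname{sgn}(a,b,c,\dots)=\operatorname{sgn}(b,c,a,\dots)$. Consider $\kappa\wedge\eta$ with $\kappa\in\rho(R)$, $\eta$ a $(j-3)$-matching of $V\setminus R$, with free vertex $v\in V\setminus R$. The sign of the listing ($v$, listing of $R$, listing of $\eta$) is the sign of the listing of $R$ times a constant depending only on $v$, $R$ and the listing of $\eta$. So $E'_j(V)$ is obtained by adding the relations $v\kappa\eta=0$ for $\kappa\in\rho^\circ(R)$.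

### 6.2. Blocks: the spaces $X^t_j$

We would like to delete a vertex $w$ from a perfect matching and induct. The part of the space that is left over after deleting $w$ does not consist of perfect matchings any more: it involves a block of three vertices. Deleting again produces blocks of four, and so on. So we set up spaces with one block $T$ of arbitrary size $t\ge2$, in which $t=2$ is the case we want.

**Lemma 3 (pair sums).** Let $G$ be a finite set, and let $f_{ab}=f_{ba}$ $(a\ne b\in G)$ be elements of an $F$-space. If $|G|\ge4$ and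
$$f_{ab}+f_{cd}=f_{ac}+f_{bd}\quad\text{for distinct }a,b,c,d\in G,\tag{12}$$
then $h_a:=\frac12(f_{ab}+f_{ac}-f_{bc})$ does not depend on the choice of $b,c$, and $f_{ab}=h_a+h_b$. If $|G|\ge3$, elements $h_a$ with $f_{ab}=h_a+h_b$ for all $a\ne b$ are unique if they exist.

*Proof.* Relation (12), with the letters permuted, gives $f_{ac}+f_{bd}=f_{ad}+f_{bc}$, so $f_{ac}-f_{bc}=f_{ad}-f_{bd}$: we may change $c$ to $d$. The formula is symmetric in $b,c$, so we can change one of them at a time and reach any pair. Then $h_a+h_b=\frac12(f_{ab}+f_{ac}-f_{bc})+\frac12(f_{ab}+f_{bc}-f_{ac})=f_{ab}$. If $f_{ab}=h_a+h_b$ for all pairs, then $f_{ab}+f_{ac}-f_{bc}=2h_a$, which gives uniqueness. $\square$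

**Definition.** Let $t\ge2$, $j\ge0$, $|V|=t+2j$. For $t\ge3$, $X^t_j(V)$ is the $F$-space spanned by symbols $s_T\tau$, where $T\subset V$, $|T|=t$, and $\tau=[a_1b_1]\cdots[a_jb_j]$ is a perfect matching of $V\setminus T$ (alternating in its factors, $[ab]=[ba]$), subject to the following relations (R): for every $S\subset V$ with $|S|=t+2$ and every perfect matching $\tau$ of $V\setminus S$, the elements $f_{ab}=f^{S,\tau}_{ab}:=s_{S\setminus ab}[ab]\tau$ $(a\ne b\in S)$ satisfy

- (i) the exchange relation (12) on $S$, so that the elements $h_a=h_a^{S,\tau}$ of Lemma 3 exist;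
- (ii) $\sum_{a\in S}h_a=0$.

In other words, (R) says that there are elements $h_a$ $(a\in S)$ with $f_{ab}=h_a+h_b$ and $\sum_Sh_a=0$. For $t=2$ put
$$X^2_j(V)=P(V)\big/\textstyle\sum_R\rho^\circ(R)P(V\setminus R)\cong E'_{j+1}(V),\qquad s_{ab}\tau:=[ab]\tau .$$

The relations (R) also hold for $t=2$. For $S=\{a,b,c,d\}$ we have $f_{ab}=[cd][ab]\tau=-[ab][cd]\tau=-f_{cd}$. So both sides of (12) are $0$, and $\sum_Sh_a=f_{ab}+f_{cd}=0$.

Example. Let $t\ge3$, $j=1$. Then $S=V$ is the only choice and $\tau$ is empty. The space $X^t_1(V)$ is isomorphic to $F^V/F\sum_ax_a$ ($x_a$ the standard basis) via $f_{ab}\mapsto x_a+x_b$, with inverse $x_a\mapsto h_a$, well defined by (ii). Its dimension is $n-1=\binom{n-1}1$.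

To see where the relations come from, put $U_T=\sum_{a\in T}u_a$ in $\Lambda$ and send $s_T$ to $U_T$ and $[ab]$ to $u_a+u_b$. Then $f_{ab}$ (for $\tau$ empty) goes to $U_{S\setminus ab}(u_a+u_b)=U_S(u_a+u_b)$, because $(u_a+u_b)^2=0$. So one can take $h_a\mapsto U_Su_a$, and $\sum_Sh_a\mapsto U_S^2=0$. Thus $s_T$ imitates a sum of variables. In the same way $s_T\tau$ goes to $U_V$ times the product for $\tau$, so all symbols land in $U_V\Lambda^j$, which has dimension $\binom{n-1}j$. This is the bound we now prove.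

**Proposition 2.** (A) $\dim E'_m(V)\le\binom{n-1}m$ for $n\ge\max(1,2m)$. (B) $\dim X^t_j(V)\le\binom{n-1}j$ for $n=t+2j$, $t\ge2$.

The proof is by induction on $n$. For given $n$, (A) is trivial for $m=0$. For $m\ge1$, $n\ge2m+1$ it follows from Lemma 2 and (A) for $n-1$. For $n=2m$, $m\ge1$, it is (B) for $X^2_{m-1}(V)$, as $\binom{2m-1}{m-1}=\binom{2m-1}m$. So it remains to prove (B) for $n$, using (A) and (B) for smaller values. For $j=0$ there is only one symbol and (B) is trivial.

Let $j\ge1$ and $X=X^t_j(V)$. Fix $w\in V$, and let $Y\subset X$ be the span of all $h_w^{S,\tau}$ with $w\in S$. We show $\dim X/Y\le\binom{n-2}j$ (Steps 1 and 2) and $\dim Y\le\binom{n-2}{j-1}$ (Step 3); the sum is $\binom{n-1}j$.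

### 6.3. The quotient $X/Y$

**Step 1: $X/Y$ is spanned by the $s_T\tau$ with $w\in T$.** This gives the surjectivity needed in Step 2. Let $w\notin T$, so $\tau=\pm[wa]\tau'$. Put $S=T\cup\{w,a\}$ and choose $b,c\in T$. Then $s_T[wa]\tau'=f_{wa}=h_w+h_a\equiv h_a=\frac12(f_{ab}+f_{ac}-f_{bc})$ modulo $Y$, and $S\setminus ab$, $S\setminus ac$, $S\setminus bc$ contain $w$.

**Step 2: $\dim X/Y\le\binom{n-2}j$.** In each case we exhibit a surjection onto $X/Y$ from a space on $V\setminus w$.

*Case $t\ge4$.* Send $s_T\tau\mapsto s_{T\cup w}\tau$. This defines a map $X^{t-1}_j(V\setminus w)\to X/Y$. For $S\subset V\setminus w$ with $|S|=t+1$, the element $f^{S,\tau}_{ab}$ goes to $f^{S\cup w,\tau}_{ab}$. So (i) is inherited from $S\cup w$, $h^{S,\tau}_a$ goes to $h_a^{S\cup w,\tau}$, and $\sum_{a\in S}h_a^{S\cup w,\tau}=-h_w^{S\cup w,\tau}\in Y$ gives (ii). It is onto by Step 1. By (B) for $n-1$, $\dim X/Y\le\binom{n-2}j$.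

*Case $t=2$.* Send $v\tau\mapsto[wv]\tau$. This defines a map $E'_j(V\setminus w)\to X/Y$, where $|V\setminus w|=2j+1$ and $E'_j$ is presented as in Section 6.1. Relation (11) holds: for $S=\{w,a,b,c\}$,
$$2h_w=f_{wa}+f_{wb}-f_{ab}=[bc][wa]+[ac][wb]-[wc][ab]=-\big([wa][bc]+[wb][ac]+[wc][ab]\big)$$
(times $\sigma$), and this lies in $Y$. Also $[wv]\kappa\eta=\pm\kappa[wv]\eta=0$ for $\kappa\in\rho^\circ(R)$. The map is onto by Step 1. By (A) for $n-1$, $\dim X/Y\le\binom{2j}j=\binom{n-2}j$.

*Case $t=3$.* Here we want a surjection from $X^2_j(V\setminus w)=P(V\setminus w)/\sum\rho^\circ(R)P(\cdot)$. Define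
$$\mu:P(V\setminus w)\to X/Y,\qquad[a_1b_1][a_2b_2]\cdots\mapsto s_{wa_1b_1}[a_2b_2]\cdots .$$
This alternates in the factors from the second on. It also changes sign if the first two factors are exchanged: with $S=\{w,a,b,c,d\}$, $f_{cd}+f_{ab}=h_a+h_b+h_c+h_d=-h_w\equiv0$, that is, $s_{wab}[cd]\tau\equiv-s_{wcd}[ab]\tau$. So $\mu$ is well defined, and it is onto by Step 1. It remains to show that $\mu$ kills the relations:

*Claim.* $\mu(\rho^\circ(R)\eta)=0$ for $R\subset V\setminus w$, $|R|=6$, $\eta$ a perfect matching of $V\setminus w\setminus R$. (Such $R$ exist only for $n\ge7$.)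

The plan is to produce enough elements of $\rho^\circ(R)$ that $\mu$ visibly kills. Fix $z\in R$, let $E_0=R\setminus z=\{a,b,c,d,e\}$, and for distinct $c,d,e\in E_0$ put
$$\Delta_z(cde)=[zc][de]+[zd][ce]+[ze][cd].$$
As in Step 1, with $S=\{c,d,e,w,z\}$ and the matching $[ab]\eta$, modulo $Y$
$$s_{cde}[wz][ab]\eta=h_w+h_z\equiv\tfrac12(f_{zc}+f_{zd}-f_{cd})=\tfrac12\big(s_{wde}[zc]+s_{wce}[zd]-s_{wez}[cd]\big)[ab]\eta .$$
Now $s_{wde}[zc][ab]\eta=\mu([de][zc][ab]\eta)=-\mu([zc][de][ab]\eta)$, similarly $s_{wce}[zd][ab]\eta=-\mu([zd][ce][ab]\eta)$, and $s_{wez}[cd][ab]\eta=\mu([ze][cd][ab]\eta)$. Therefore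
$$s_{cde}[ab][wz]\eta=-s_{cde}[wz][ab]\eta\equiv\tfrac12\,\mu\big(\Delta_z(cde)[ab]\eta\big).\tag{13}$$
The left side of (13) is $f^{E_0,[wz]\eta}_{ab}$, and $|E_0|=5=t+2$. By (R) for $S=E_0$ and the matching $[wz]\eta$, these elements are of the form $h_a+h_b$ with $\sum_{E_0}h_a=0$. So the ten elements $\mu(\Delta_z(E_0\setminus ab)[ab]\eta)$, $ab\subset E_0$, satisfy every linear relation valid for the vectors $x_a+x_b$ in $Q_0:=F^{E_0}/F\sum_ax_a$, where $x_a$ are the standard basis vectors. The ten vectors $x_a+x_b$ span the $4$-dimensional space $Q_0$, because $2x_a=(x_a+x_b)+(x_a+x_c)-(x_b+x_c)$. So the space $\mathcal C\subset F^{10}$ of relations among them has dimension $6$. For $\lambda=(\lambda_{ab})\in F^{10}$ put $r_\lambda=\sum\lambda_{ab}\Delta_z(E_0\setminus ab)[ab]\in P(R)$. Then $\mu(r_\lambda\eta)=0$ for $\lambda\in\mathcal C$.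

*The $r_\lambda$, $\lambda\in\mathcal C$, lie in $\rho^\circ(R)$.* Let $U=\sum_{x\in E_0}u_x$. The model of $\Delta_z(cde)$ is
$$(u_z+u_c)(u_d+u_e)+(u_z+u_d)(u_c+u_e)+(u_z+u_e)(u_c+u_d)=2u_z(u_c+u_d+u_e),$$
since the terms without $u_z$ cancel in pairs. As $(u_a+u_b)^2=0$, the model of $\Delta_z(cde)[ab]$ is $2u_zU(u_a+u_b)$. The linear map $x_a\mapsto2u_zUu_a$ kills $\sum x_a$ because $U^2=0$. So the models satisfy the relations in $\mathcal C$, that is, $r_\lambda\in\rho^\circ(R)$.

*They fill $\rho^\circ(R)$.* Identify $P(R)$, of dimension $15$, with the space on the symbols $v\tau$ ($v\in E_0$, $\tau$ a perfect matching of $E_0\setminus v$) via $[zv]\tau\mapsto v\tau$. Then the ten elements $\Delta_z(E_0\setminus ab)[ab]$ become exactly the defining relations (11) of $E_2(E_0)=E'_2(E_0)$. By (A) for $5$ points, the quotient has dimension at most $\binom42=6$. So the ten elements span a space of dimension at least $9$, and $\lambda\mapsto r_\lambda$ has kernel of dimension at most $1$ on $F^{10}$. Hence $\dim\{r_\lambda:\lambda\in\mathcal C\}\ge6-1=5=\dim\rho^\circ(R)$,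 and $\{r_\lambda:\lambda\in\mathcal C\}=\rho^\circ(R)$. This proves the claim.

So $X^2_j(V\setminus w)$ surjects onto $X/Y$, and (B) for $n-1$ gives $\dim X/Y\le\binom{n-2}j$.

### 6.4. The subspace $Y$

**Step 3: $\dim Y\le\binom{n-2}{j-1}$.** We show that $s_{T'}\tau\mapsto h_w^{T'\cup w,\tau}$ $(|T'|=t+1)$ defines a map $X^{t+1}_{j-1}(V\setminus w)\to Y$. It is then onto by the definition of $Y$, and (B) for $n-1$ applies. The element $h_w^{T'\cup w,\tau}$ is alternating in the factors of $\tau$ because the $f^{T'\cup w,\tau}_{ab}$ are. As $t+1\ge3$, only (R) has to be checked, and only for $j\ge2$.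

Let $E\subset V\setminus w$, $|E|=t+3$, let $\tau$ be a perfect matching of $V\setminus w\setminus E$, and $\Omega=E\cup w$, so $|\Omega|=t+4$. For a pair $q\subset\Omega$ and $a\in\Omega\setminus q$ put $h(a|q)=h_a^{\Omega\setminus q,[q]\tau}\in X$. The symbol $s_{E\setminus ab}[ab]\tau$ is sent to $h(w|ab)$. So (R) means that there are elements $k_w(a)$, $a\in\Omega\setminus w$, with
$$h(w|ab)=k_w(a)+k_w(b),\qquad\sum_{a\ne w}k_w(a)=0.\tag{14}$$
What we know is the following. For distinct $a,b,c,d\in\Omega$, $s_{\Omega\setminus abcd}[ab][cd]\tau=h(a|cd)+h(b|cd)$, and this changes sign when the pairs $ab$, $cd$ are exchanged. Together with (ii):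
$$h(a|cd)+h(b|cd)=-h(c|ab)-h(d|ab),\qquad\sum_{a\in\Omega\setminus q}h(a|q)=0.\tag{15}$$

*Case $t\ge3$.* For distinct $w,a,b,c,d\in\Omega$, by (15),
$$2h(w|ab)=[h(w|ab)+h(c|ab)]+[h(w|ab)+h(d|ab)]-[h(c|ab)+h(d|ab)]=g(a)+g(b),$$
$$g(a)=-h(a|wc)-h(a|wd)+h(a|cd).$$
So for fixed $c,d$ we have $h(w|ab)=\frac12(g(a)+g(b))$ for all $a\ne b$ in $\Omega\setminus\{w,c,d\}$. Since $|\Omega\setminus w|=t+3\ge6$, any four elements of $\Omega\setminus w$ avoid some pair $c,d$. So the elements $h(w|ab)$ satisfy the exchange relation (12) on $\Omega\setminus w$, and by Lemma 3 there are unique $k_w(a)$ with $h(w|ab)=k_w(a)+k_w(b)$. By uniqueness on the set $\Omega\setminus\{w,c,d\}$, of size $t+1\ge3$, $2k_w(a)=g(a)$ there.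

All this holds with any element of $\Omega$ in the role of $w$, since the $h(a|q)$ are elements of $X$ for all $a\in\Omega\setminus q$. Hence
$$2k_w(a)=-[k_a(w)+k_a(c)]-[k_a(w)+k_a(d)]+[k_a(c)+k_a(d)]=-2k_a(w),$$
so $k_w(a)=-k_a(w)$, and likewise for any two elements of $\Omega$. Put $K(a)=\sum_{x\ne a}k_x(a)$. Summing $h(x|ab)=k_x(a)+k_x(b)$ over $x\ne a,b$ and using the second part of (15),
$$0=K(a)-k_b(a)+K(b)-k_a(b)=K(a)+K(b)\qquad\text{for all }a\ne b.$$
As $|\Omega|\ge3$ and $p\ne2$, $K\equiv0$, and $\sum_{a\ne w}k_w(a)=-\sum_{a\ne w}k_a(w)=-K(w)=0$. This is (14).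

*Case $t=2$.* Now $|\Omega|=6$, and four elements of $\Omega\setminus w$ leave only one more, so the argument above is not available. Instead we compute in the model. Multiplication by $\tau$ maps $P(\Omega)/\rho^\circ(\Omega)$ to $X^2_j(V)$, and the $h(a|q)$ are images of elements of $P(\Omega)/\rho^\circ(\Omega)$ given by the same formulas. On $P(\Omega)/\rho^\circ(\Omega)$ the model map is injective. Conditions (i) and (ii) for (14), the latter with $k_w(a)=\frac12(h(w|ab)+h(w|ac)-h(w|bc))$, are linear relations among the $h(w|ab)$, so it suffices to check them in $\Lambda$. For $S=\Omega\setminus cd$ and $U_S=\sum_{x\in S}u_x$, the model of $s_{S\setminus ab}[ab]$ is $U_S(u_a+u_b)$, so that of $h_a^S$ is $U_Su_a$. Hence $h(a|cd)$ has model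
$$U_Su_a(u_c+u_d)=U_\Omega u_a(u_c+u_d),$$
because $(u_c+u_d)u_a(u_c+u_d)=0$. So (14) holds in the model with $k_w(c)=U_\Omega u_wu_c$: indeed $h(w|ab)=U_\Omega u_w(u_a+u_b)$, and $\sum_{c\ne w}U_\Omega u_wu_c=U_\Omega u_wU_\Omega=0$.

Adding Steps 2 and 3, $\dim X\le\binom{n-2}j+\binom{n-2}{j-1}=\binom{n-1}j$. This proves Proposition 2, and with Section 5 it proves Proposition 1. $\square$

## 7. The splitting $E_m\cong E'_m\oplus T_m$ and the class on seven points

**Corollary 1.** For $n\ge\max(1,2m)$, $E'_m(V)$ is free of rank $\binom{n-1}m$, and $E_m(V)\cong E'_m(V)\oplus T_m(V)$ with $T_m(V)=\ker(E_m(V)\to E'_m(V))$. Moreover $\varepsilon\otimes\mathbb F_3:E_2(U)\otimes\mathbb F_3\to\bigwedge^2L(U)\otimes\mathbb F_3$ is an isomorphism for $|U|\ge5$.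

*Proof.* By Lemma 1, $E'_m(V)\otimes\mathbb Q\to\bigwedge^mL(V)\otimes\mathbb Q$ is onto, so the rank is at least $\binom{n-1}m$. By Proposition 1 all $\dim E'_m(V)\otimes\mathbb F_p$ are at most $\binom{n-1}m$. A finitely generated abelian group with these properties has no torsion and is free of that rank; a surjection onto a free group splits. For the last statement, $E_2=E_2'$, $\varepsilon\otimes\mathbb F_3$ is onto by Lemma 1, and $\dim E_2(U)\otimes\mathbb F_3\le\binom{|U|-1}2$. $\square$

Let $|S|=7$. As $E'_3(S)$ is torsion-free, the torsion of $E_3(S)$ lies in $T_3(S)$. By (3) and Corollary 1, $T_3(S)$ has rank $20-\binom63=0$. So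
$$T_3(S)=\operatorname{tors}E_3(S)\cong\mathbb Z_3 .$$
It is spanned by the classes of the $\kappa\in\rho(R)$, $R\subset S$, $|R|=6$. Some such class is nonzero, hence a generator; applying permutations, for every $6$-subset $R\subset S$ some $\kappa\in\rho(R)$ represents a generator.

**Lemma 4.** The symmetric group of $S$ acts trivially on $T_3(S)$, $|S|=7$.

*Proof.* It acts by a character $\chi\in\{1,\operatorname{sgn}\}$, since $\operatorname{Aut}(\mathbb Z_3)=\{\pm1\}$. Suppose $\chi=\operatorname{sgn}$. We build an element of $\rho(R)$ that must be zero and yet has nonzero class. Let $S=\{1,\dots,7\}$, $R=\{1,\dots,6\}$, let $\kappa\in\rho(R)$ represent a generator, and $H=\langle(12),(34),(13)(24),(56)\rangle$, of order $16$. Put $\kappa'=\sum_{h\in H}\operatorname{sgn}(h)h\kappa\in\rho(R)$. Its class is $16[\kappa]\ne0$, and $h\kappa'=\operatorname{sgn}(h)\kappa'$ for $h\in H$. Suppose a basis symbol $\sigma$ of $D_3(R)$ admits $h\in H$ with $h\sigma=-\operatorname{sgn}(h)\sigma$. Since $h$ permutes the basis symbols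 up to sign, comparing the coefficients of $\sigma$ in $h\kappa'=\operatorname{sgn}(h)\kappa'$ shows that the coefficient of $\sigma$ in $\kappa'$ is its own negative, so it is zero. We list a suitable $h$ for every $\sigma$ (wedges omitted).

- $e_{12}e_{34}e_{56}$: $h=(13)(24)$. For $e_{13}e_{24}e_{56}$ and $e_{14}e_{23}e_{56}$: $h=(12)(34)$. In each case two factors are exchanged, and $\operatorname{sgn}h=1$.
- $e_{12}e_{35}e_{46}$ and $e_{12}e_{36}e_{45}$: $h=(34)(56)$. For $e_{34}e_{15}e_{26}$ and $e_{34}e_{16}e_{25}$: $h=(12)(56)$. Again two factors are exchanged, and $\operatorname{sgn}h=1$.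
- $e_{5i}e_{6j}e_{i'j'}$ with $\{\{i,i'\},\{j,j'\}\}=\{\{1,2\},\{3,4\}\}$ ($8$ matchings): $h=(56)(i\,j)(i'j')\in H$, $\operatorname{sgn}h=-1$, and $h\sigma=e_{6j}e_{5i}e_{j'i'}=+\sigma$ (one exchange of factors, one reversed edge).

These are all $3+4+8=15$ matchings. So $\kappa'=0$, a contradiction. $\square$

By Lemma 4 we can fix a generator of $T_3(\{1,\dots,7\})$ and transport it by bijections; the result does not depend on the bijection. This gives generators $\omega_S\in T_3(S)$ for all $7$-sets $S$, compatible with all bijections $S\to S'$. They have common representatives: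
$$\text{if }|R|=6,\text{ there is }\kappa\in\rho(R)\text{ with }\kappa=\omega_{R\cup x}\text{ in }E_3(R\cup x)\text{ for every }x\notin R.\tag{16}$$
Choose $\kappa$ for one $x$ and apply the bijections $R\cup x\to R\cup x'$ that are the identity on $R$: they fix $\kappa$ and carry $\omega_{R\cup x}$ to $\omega_{R\cup x'}$.

**Lemma 5.** Let $n\ge2m+1$. $T_m(V)$ is killed by $3$; hence $E_m(V)\cong\mathbb Z^{\binom{n-1}m}\oplus T_m(V)$ with $T_m(V)$ an elementary $3$-group.

*Proof.* $T_m(V)$ is spanned by the $\kappa\wedge\eta$ with $\kappa\in\rho(R)$, $\eta$ an $(m-3)$-matching of $V\setminus R$. As $n-6-2(m-3)=n-2m\ge1$, there is $v\notin R$ free for $\eta$. The class of $\kappa$ in $E_3(R\cup v)$ lies in $T_3(R\cup v)\cong\mathbb Z_3$, so $3\kappa=0$ there. Multiply by $\eta$. $\square$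

## 8. The upper bound: $T_m(V)$ is a quotient of $E'_{m-3}(V)\otimes\mathbb F_3$

Let $n\ge2m+1$, $m\ge3$. For a set $Z$ with $|Z|\ge7$ let $\Omega_Z\in E_3(Z)$ be the image of $\omega_S$, where $S\subset Z$, $|S|=7$. This does not depend on $S$: if $|S\cap S'|=6$, the element $\kappa$ of (16) for $R=S\cap S'$ represents both $\omega_S$ and $\omega_{S'}$, and any two $7$-subsets are connected by such steps. For an $(m-3)$-matching $\tau$ let $Z(\tau)$ be its set of free vertices; $|Z(\tau)|=n-2m+6\ge7$.

Example. For $n=9$, $m=4$ the elements to consider are the $36$ products $\Omega_{V\setminus ab}\wedge e_{ab}$. If they satisfy the triangle relations, they span a quotient of $E_1(V)\otimes\mathbb F_3$, whose dimension is $8$.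

**Lemma 6.** $\tau\mapsto\Omega_{Z(\tau)}\wedge\tau$ induces a surjection $E'_{m-3}(V)\otimes\mathbb F_3\to T_m(V)$. Hence $\dim_{\mathbb F_3}T_m(V)\le\binom{n-1}{m-3}$.

*Proof.* **Step 1: the map on $D_{m-3}(V)\otimes\mathbb F_3$, and surjectivity.** $\Omega_{Z(\tau)}$ is represented by an element of some $\rho(R)$ with $R\subset Z(\tau)$, so $\Omega_{Z(\tau)}\wedge\tau\in T_m(V)$. As $T_m(V)$ is killed by $3$, the map is defined on $D_{m-3}(V)\otimes\mathbb F_3$. It is onto: with $\kappa,\eta,v$ as in the proof of Lemma 5, $\kappa=c\,\omega_{R\cup v}$ in $E_3(R\cup v)$ for some $c$, so $\kappa\wedge\eta=c\,\Omega_{Z(\eta)}\wedge\eta$.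

**Step 2: triangle relations go to zero.** Let $\tau'$ be an $(m-4)$-matching with free $a,b,c$. There are $n-2(m-4)-3=n-2m+5\ge6$ further free vertices; choose a $6$-set $R$ of them and $\kappa\in\rho(R)$ as in (16). Then $\Omega_{Z(e_{ab}\wedge\tau')}\wedge e_{ab}\wedge\tau'=\kappa\wedge e_{ab}\wedge\tau'$ (take the $7$-set $R\cup c$), and with the same $\kappa$ for $bc$ (take $R\cup a$) and $ca$ (take $R\cup b$). So the triangle relation is sent to $\kappa\wedge(e_{ab}+e_{bc}+e_{ca})\wedge\tau'=0$.

**Step 3: the relations $\rho$ go to zero.** Let $\kappa_1\in\rho(R_1)$ and $\eta$ an $(m-6)$-matching of $V\setminus R_1$. There are $n-6-2(m-6)\ge7$ further free vertices; choose $R\cup v$ among them ($|R|=6$, $v\notin R$) and $\kappa\in\rho(R)$ as in (16). The image of $\kappa_1\wedge\eta$ is $\kappa\wedge\kappa_1\wedge\eta$. In $E_3(R_1\cup v)$ we have $\kappa_1=c\,\omega_{R_1\cup v}=c\,\kappa_1^0$, where $\kappa_1^0\in\rho(R_1)$ is as in (16). So $\kappa\wedge\kappa_1\wedge\eta=c\,x$ with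
$$x=\kappa\wedge\kappa_1^0\wedge\eta .$$
We show $x=0$ by a symmetry argument. We have $x=\omega_{R\cup v}\wedge(\kappa_1^0\wedge\eta)$ and, as $(-1)^{9}=-1$, also $x=-\kappa_1^0\wedge\kappa\wedge\eta=-\omega_{R_1\cup v}\wedge(\kappa\wedge\eta)$. So $x$ does not change if $\kappa\in\rho(R)$ or $\kappa_1^0\in\rho(R_1)$ is replaced by another element with class $\omega_{R\cup v}$, respectively $\omega_{R_1\cup v}$. By Lemma 4 and these two expressions, $x$ is fixed by $\operatorname{Sym}(R\cup v)$ and by $\operatorname{Sym}(R_1\cup v)$. Together they contain all transpositions that move $v$ to a point of $R\cup R_1$, so they generate $\operatorname{Sym}(R\cup R_1\cup v)$, and $x$ is fixed by that group.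

Let $g$ be an involution exchanging $R$ and $R_1$ and fixing all other vertices. Then $g\kappa\in\rho(R_1)$ and $g\kappa_1^0\in\rho(R)$ have classes $\omega_{R_1\cup v}$ and $\omega_{R\cup v}$, so by independence of choices $(g\kappa_1^0)\wedge(g\kappa)\wedge\eta=x$. Hence
$$x=gx=(g\kappa)\wedge(g\kappa_1^0)\wedge\eta=(-1)^9(g\kappa_1^0)\wedge(g\kappa)\wedge\eta=-x .$$
With $3x=0$ (Lemma 5) we get $x=0$.

The bound follows from Proposition 1 for $p=3$, as $n\ge\max(1,2(m-3))$. $\square$

## 9. The seven-point class survives on larger sets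

**Lemma 7.** If $|C|\ge7$, then $\Omega_C\ne0$ in $E_3(C)$.

*Proof.* For $|C|=7$ there is a homomorphism $E_3(C)\to\mathbb F_3$ that is nonzero on $\omega_C$, because the torsion subgroup $\mathbb Z_3$ is a direct summand. We extend it to larger sets one vertex at a time. So it suffices to show: if $N=|W|\ge7$ and $y\notin W$, every homomorphism $\varphi:E_3(W)\to\mathbb F_3$ extends along $E_3(W)\to E_3(W\cup y)$. All spaces below are over $\mathbb F_3$.

**Step 1: linear forms from $\varphi$.** For $a\ne b$ in $W$, $\varphi(e_{ab}\wedge\cdot)$ is a functional on $E_2(W\setminus ab)$. As $|W\setminus ab|\ge5$, Corollary 1 makes it a linear form $\beta_{ab}$ on $\bigwedge^2L(W\setminus ab)$, with $\beta_{ba}=-\beta_{ab}$. For distinct $a,b,c$,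
$$\beta_{ab}+\beta_{bc}+\beta_{ca}=0\quad\text{on }\textstyle\bigwedge^2L(W\setminus abc).\tag{17}$$
Indeed $|W\setminus abc|\ge4$, so by Lemma 1 this space is spanned by the $\varepsilon$ of $2$-matchings, on which (17) is the triangle relation. An extension of $\varphi$ will need values on $e_{ya}\wedge(\cdot)$, and the triangle $a,b,y$ forces the following.

*Claim.* There are linear forms $Y_a$ on $\bigwedge^2L(W\setminus a)$ with $\beta_{ab}=Y_b-Y_a$ on $\bigwedge^2L(W\setminus ab)$.

**Step 2: the claim as vanishing of a homology group.** For a functor $M$ from subsets of $W$ (with inclusions) to vector spaces let $K_i(M)=\bigoplus_{|U|=i}M(W\setminus U)$, where $U=\{u_1,\dots,u_i\}$ is recorded as $u_1\wedge\dots\wedge u_i$, and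
$$\partial(u_1\wedge\dots\wedge u_i\otimes x)=\sum_l(-1)^{l-1}u_1\wedge\dots\widehat{u_l}\dots\wedge u_i\otimes x .$$
For instance, for $W=\{1,2\}$ and $M$ constant, this is the augmented chain complex of an edge, shifted by one. By (17), $\beta$ is a functional on $K_2(\bigwedge^2L)$ vanishing on $\partial K_3$: it sends $\partial(a\wedge b\wedge c\otimes x)$ to $\beta_{bc}(x)-\beta_{ac}(x)+\beta_{ab}(x)=0$. A family $Y$ as claimed is a functional on $K_1$ with $Y\circ\partial=\beta$, since $\partial(a\wedge b\otimes x)=b\otimes x-a\otimes x$. If $H_2(K(\bigwedge^2L))=0$, then $\beta$ vanishes on $\ker(\partial|_{K_2})$, so it factors through $\partial K_2\subset K_1$ and extends to $K_1$.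

**Step 3: $H_2(K(\bigwedge^2L))=0$.** For $M(B)=\bigwedge^j\mathbb F_3^B$ with $j<N$ ($j=0$: the constant functor), $K(M)$ is the direct sum, over $j$-subsets $J\subset W$, of the shifted augmented chain complexes of the full simplices on $W\setminus J\ne\emptyset$: the summand for $J$ is spanned by the $u_1\wedge\dots\wedge u_i\otimes h_J$ with $U\cap J=\emptyset$. So $K(M)$ is exact. For $B\ne\emptyset$ there are natural exact sequences
$$0\to L(B)\to\mathbb F_3^B\to\mathbb F_3\to0,\qquad0\to\textstyle\bigwedge^2L(B)\to\bigwedge^2\mathbb F_3^B\to L(B)\to0,$$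
the latter with $h_a\wedge h_b\mapsto h_b-h_a$. To see that it is exact, let $s$ be the sum of coordinates; the map is $x\wedge x'\mapsto s(x)x'-s(x')x$. It kills $\bigwedge^2L(B)$ and sends $h_{b_0}\wedge l$ to $l$ for $l\in L(B)$; since $\mathbb F_3^B=L(B)\oplus\mathbb F_3h_{b_0}$, we have $\bigwedge^2\mathbb F_3^B=\bigwedge^2L(B)\oplus h_{b_0}\wedge L(B)$.

Truncate all complexes to degrees $\le N-1$. Then only nonempty $B=W\setminus U$ occur, so we have short exact sequences of complexes, and homology in degrees $\le N-2$, in particular in degrees $\le5$, is unchanged. The long exact sequences give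
$$H_4(K(\mathbb F_3))=0\to H_3(K(L))\to H_3(K(\mathbb F_3^\bullet))=0\ \Rightarrow\ H_3(K(L))=0,$$
$$H_3(K(L))=0\to H_2(K(\textstyle\bigwedge^2L))\to H_2(K(\bigwedge^2\mathbb F_3^\bullet))=0\ \Rightarrow\ H_2(K(\bigwedge^2L))=0 .$$
This proves the claim.

**Step 4: the extension.** Define $\varphi'$ on $D_3(W\cup y)$ by $\varphi'=\varphi$ on matchings avoiding $y$ and $\varphi'(e_{ya}\wedge e_1\wedge e_2)=Y_a(\varepsilon(e_1\wedge e_2))$. We check triangle relations $(e_{ab}+e_{bc}+e_{ca})\wedge\sigma$.

- If $\sigma,a,b,c$ avoid $y$, then $\varphi'$ vanishes on it because $\varphi$ does.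
- If $\sigma=e_{yz}\wedge e'$, the value is $-Y_z\big(\varepsilon((e_{ab}+e_{bc}+e_{ca})\wedge e')\big)=0$.
- If the triangle is $a,b,y$, then $\varphi'((e_{ab}+e_{by}+e_{ya})\wedge\sigma)=\beta_{ab}(\varepsilon\sigma)-Y_b(\varepsilon\sigma)+Y_a(\varepsilon\sigma)=0$.

So $\varphi'$ is defined on $E_3(W\cup y)$ and extends $\varphi$. $\square$

## 10. The lower bound by contracting vertices, and the end of the proof

To detect the products $\Omega_{Z(\tau)}\wedge\tau$, we strip off the edges of $\tau$ until only $\Omega$ is left.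

**Definition.** For $y\in V$ let $\pi_y:E_m(V)\to E_{m-1}(V\setminus y)$ be given by $e_{yz}\wedge\tau\mapsto\tau$, and $\sigma\mapsto0$ if $\sigma$ avoids $y$.

This respects triangle relations $(e_{ab}+e_{bc}+e_{ca})\wedge\sigma$. If $\sigma$ covers $y$, one gets $\pm$ a triangle relation. If $y$ is neither covered by $\sigma$ nor in $\{a,b,c\}$, one gets $0$. If $y=a$ (the other vertices are similar by cyclic symmetry), $(e_{yb}+e_{bc}+e_{cy})\wedge\sigma\mapsto\sigma+0-\sigma=0$. Example: on $E_1(V)$, $\pi_y$ sends $e_{yz}$ to $1$, which is minus the coefficient of $h_y$ in $\varepsilon(e_{yz})=h_z-h_y$.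

Let $m\ge3$, $n\ge2m+1$, $A=\{a_1,\dots,a_{m-3}\}\subset V$, $C=V\setminus A$. Then $|C|=n-m+3\ge m+4\ge7$. Put $\Pi_A=\pi_{a_{m-3}}\circ\dots\circ\pi_{a_1}:E_m(V)\to E_3(C)$.

**Lemma 8.** For an $(m-3)$-matching symbol $\tau$, $\Pi_A(\Omega_{Z(\tau)}\wedge\tau)=\gamma_A(\tau)\,\Omega_C$, where $\gamma_A(\tau)$ is the coefficient of $h_{a_1}\wedge\dots\wedge h_{a_{m-3}}$ in $\varepsilon(\tau)$.

*Proof.* (a) Suppose some $v\in A$ is free for $\tau$. Choose a $7$-set $S\subset Z(\tau)$ with $v\in S$, and $\kappa\in\rho(S\setminus v)$ representing $\omega_S$. Then $\Omega_{Z(\tau)}\wedge\tau=\kappa\wedge\tau$ is a combination of matchings avoiding $v$, so it is killed by $\Pi_A$. Also $\gamma_A(\tau)=0$, since $\varepsilon(\tau)$ involves only vertices covered by $\tau$.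

(b) Suppose $\tau$ covers $A$ and contains an edge $a_ia_j$, $i<j$. In each matching of an expansion of $\Omega_{Z(\tau)}\wedge\tau$, the edge $a_ia_j$ is removed by $\pi_{a_i}$, unless the term has vanished already. Then $a_j$ is uncovered and $\pi_{a_j}$ gives $0$. Also $\gamma_A(\tau)=0$: each of the $m-3$ edges contributes one vertex to a monomial of $\varepsilon(\tau)$, so $a_i$ and $a_j$ cannot both occur.

(c) Otherwise each of the $m-3$ edges of $\tau$ contains exactly one element of $A$, so $\tau=\pm e_{a_1c_1}\wedge\dots\wedge e_{a_{m-3}c_{m-3}}$ with $c_i\in C$. Both sides of the assertion change sign with $\tau$, so take the sign $+$. Since $\tau$ covers $A$, $Z(\tau)\subset C$. Write $\Omega_{Z(\tau)}=\kappa$ with $\kappa\in\rho(R)$, $R\subset Z(\tau)\subset C$, as in (16). Moving each $e_{a_ic_i}$ past $\kappa$ costs the sign $(-1)^3$, so $\Pi_A(\kappa\wedge\tau)=(-1)^{m-3}\kappa=(-1)^{m-3}\Omega_C$. And $\gamma_A(\tau)=(-1)^{m-3}$, since $\varepsilon(\tau)=\prod(h_{c_i}-h_{a_i})$. $\square$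

**Lemma 9.** $\dim_{\mathbb F_3}T_m(V)\ge\binom{n-1}{m-3}$ for $m\ge3$, $n\ge2m+1$.

*Proof.* By Lemma 6, $T_m(V)$ is spanned by the $\Omega_{Z(\tau)}\wedge\tau$. Suppose $\sum c_\tau\,\Omega_{Z(\tau)}\wedge\tau=0$ with $c_\tau\in\mathbb F_3$. Apply $\Pi_A$ for all $(m-3)$-subsets $A$. Since $3\Omega_C=0$ and $\Omega_C\ne0$ (Lemma 7), Lemma 8 shows that all coefficients of $\varepsilon(\sum c_\tau\tau)\in\bigwedge^{m-3}\mathbb F_3^V$ vanish. So $\Omega_{Z(\tau)}\wedge\tau\mapsto\varepsilon(\tau)$ is a well-defined linear map from $T_m(V)$ onto the span of the $\varepsilon(\tau)$. By Lemma 1 (characteristic $3$, $n\ge2(m-3)$) this span is $\bigwedge^{m-3}(L(V)\otimes\mathbb F_3)$, of dimension $\binom{n-1}{m-3}$. $\square$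

**Proof of Theorem 2.** For $m\ge3$ and $n\ge2m+1$, Lemmas 5, 6 and 9 give $E_m(V)\cong\mathbb Z^{\binom{n-1}m}\oplus(\mathbb Z_3)^{\binom{n-1}{m-3}}$. For $m<3$, $E_m=E'_m$ is free of rank $\binom{n-1}m$ by Corollary 1, and $\binom{n-1}{m-3}=0$. This proves Theorem 2, and with Section 2 it proves Theorem 1: the conjecture is true for all $k\ge0$. $\blacksquare$

**Complement (the symmetric group action).** By (2), $\tilde H^{m-1}(\mathsf M_{2m+1};\mathbb Z)\cong\mathbb Z^{\binom{2m}m}\oplus(\mathbb Z_3)^{\binom{2m}{m-3}}$ for all $m\ge1$. Let $n=2k+7$ and $L=L(\{1,\dots,n\})\otimes\mathbb F_3$. The map of Lemma 9 is an isomorphism $T_{k+3}(\{1,\dots,n\})\cong\bigwedge^kL$, as it is onto and both sides have dimension $\binom{2k+6}k$. It commutes with the symmetric group $S_n$, because $g\,\Omega_Z=\Omega_{gZ}$. Applying $g$ to a listing multiplies its sign by $\operatorname{sgn}(g)$, so (1) is equivariant up to the sign character. Hence $\operatorname{tors}\tilde H^{k+2}(\mathsf M_{2k+7};\mathbb Z)\cong\operatorname{sgn}\otimes\bigwedge^kL$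 as an $S_{2k+7}$-module.
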